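# Nonnegatively curved 2-spheres and the Hilbert cube

## 1. Surfaces of revolution with an equator

Collect all nonnegatively curved metrics on the $2$-sphere, smooth or not, identify isometric ones, and measure how far apart two of them are by the Gromov–Hausdorff distance. The result is a metric space $\mathcal M=\mathcal M^{\mathrm{GH}}_{\mathrm{curv}\ge 0}(S^2)$. Some of its points look special: the round spheres have the largest symmetry group, the doubled polygons are flat away from finitely many points. The question, taken from Igor Belegradek, "Gromov-Hausdorff hyperspace of nonnegatively curved $2$-spheres", arXiv:1705.01223 (2017), is whether the topology of $\mathcal M$ can see any such difference. Is $\mathcal M$ *topologically homogeneous*, that is, does its homeomorphism group act transitively on it?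

**Definition (the space $\mathcal M$).** A metric is *intrinsic* if the distance between two points is the infimum of the lengths of curves joining them. On a compact space shortest paths then exist. An intrinsic metric has *curvature $\ge0$* (in the sense of Alexandrov) if every point has a neighborhood in which each triangle of shortest paths is at least as thick as the Euclidean triangle with the same side lengths: points $x,y$ on two of its sides satisfy $d(x,y)\ge|\bar x-\bar y|$ for the corresponding points $\bar x,\bar y$ of the Euclidean triangle. $\mathcal M$ is the set of isometry classes of intrinsic metrics of curvature $\ge 0$ on $S^2$ that induce its topology.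

**Definition (Gromov–Hausdorff distance).** A *correspondence* between compact metric spaces $X,Y$ is a subset $R\subset X\times Y$ that projects onto both factors. Its *distortion* is $\sup|d(x,x')-d(y,y')|$ over $(x,y),(x',y')\in R$. Then $d_{GH}(X,Y)$ is half the infimum of the distortions. It vanishes exactly for isometric spaces.

So a surjection $X\to Y$ of distortion $\eta$ shows $d_{GH}(X,Y)\le\eta/2$. If subsets that are $\eta$-dense in $X$ and in $Y$ are matched with distortion tending to $0$ while $\eta\to0$, then $d_{GH}\to0$.

Two kinds of examples matter. The boundary of a convex body in $\mathbb R^3$, with the metric of shortest paths in the surface, lies in $\mathcal M$. So does the *double* of a planar convex region, which is two copies glued along the boundary; the double of a square is flat except at four points of total angle $\pi$. The surfaces of ellipsoids with semiaxes $1,\frac1n,\frac1n$ converge to a segment of length $2$, which is not a sphere, so $\mathcal M$ is not compact even after diameters are bounded above and below.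

**From convex sets to metrics.** Let $C\subset\mathbb R^3$ be nonempty, compact and convex. Its support function is $h_C(u)=\max_{x\in C}\langle x,u\rangle$, $u\in S^2$. For the unit ball $h=1$; for a point $x$ it is $\langle x,\cdot\rangle$; for the segment $[-aw,aw]$ with $|w|=1$ it is $a|\langle w,\cdot\rangle|$. Hausdorff distance is $\|h_C-h_D\|$, where $\|\cdot\|$ is the sup norm, and Minkowski combinations become linear combinations. Functions of the form $h_C$ are exactly the restrictions to $S^2$ of (finite) sublinear functions on $\mathbb R^3$. Let $m(C)$ be the mean of $h_C$ over $S^2$, and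
$$s(C)=3\cdot\mathrm{mean}\bigl(h_C(u)\,u\bigr)$$
the *Steiner point*; for a point $x$ it is $x$. It is continuous in $C$, commutes with isometries, and lies in $\operatorname{relint}C$ (Schneider, *Convex Bodies*, §1.7). Put $G=O(3)$, acting by $(gh)(u)=h(g^{-1}u)$, so that $gh_C=h_{gC}$. Let
$$\mathcal K=\{C:\dim C\ge2,\ s(C)=0\}.$$
Define $\Phi(C)$ to be $\partial C$ with its intrinsic metric if $\dim C=3$, the double of $C$ if $\dim C=2$, and $C$ itself if $\dim C\le1$.

**Proposition 1.** $\Phi$ induces a homeomorphism $\mathcal K/G\to\mathcal M$.

The bijection consists of two classical theorems; the continuity is a longer argument. The proof is in Section 3, and until then Proposition 1 is used as a dictionary.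

**Normalization.** Let $\mathcal V=\{h_C:s(C)=0,\ m(C)=1\}\subset C(S^2)$; we write $C\in\mathcal V$ as well as $h_C\in\mathcal V$. Since $s$ and $m$ are linear in $h_C$, the set $\mathcal V$ is convex, and it is $G$-invariant. If $C\in\mathcal V$ and $x\in C$, then $0=s(C)\in C$ too, so $h_C\ge\langle x,\cdot\rangle^+$ and
$$1=m(C)\ge\mathrm{mean}\,\langle x,u\rangle^+=|x|/4 ,$$
because a coordinate of $u$ is uniformly distributed on $[-1,1]$. So all $C\in\mathcal V$ lie in the ball of radius $4$, and by Blaschke's selection theorem $\mathcal V$ is compact. Put $P=\mathcal V/G$ with the metric $d([h],[h'])=\min_g\|h-gh'\|$.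

A one-dimensional member of $\mathcal V$ is a segment with Steiner point $0$, hence $[-aw,aw]$, with mean $a/2=1$. So these segments are those of length $4$ centered at $0$; they form one orbit $\sigma\in P$. A point has mean $0$ when its Steiner point is $0$, so no other element of $\mathcal V$ has dimension $<2$. On $\mathcal K$ we have $m>0$, and $C\mapsto(C/m(C),m(C))$ is an equivariant homeomorphism of $\mathcal K$ onto $(\mathcal V\setminus\{\text{segments}\})\times(0,\infty)$, with $G$ acting trivially on the second factor. Dividing by $G$,
$$\mathcal M\cong\mathcal K/G\cong(P\setminus\{\sigma\})\times(0,\infty).\tag{1}$$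

**The Hilbert cube.** Let $Q=[0,1]^{\mathbb N}$. Keller's theorem says that every infinite-dimensional compact convex subset of $\ell^2$ is homeomorphic to $Q$, and that $Q$ is homogeneous. Anderson's theorem says that every bijection between finite subsets of $Q$ extends to a homeomorphism of $Q$.

**Lemma 2.** (a) $Q\setminus\{pt\}\cong Q\times[0,1)$. (b) $(Q\setminus\{pt\})\times(0,\infty)\cong Q\times[0,1)$. (c) $Q\setminus\{pt\}$ is topologically homogeneous.

**Proof.** (a) Realize $Q$ as a compact convex set $K\subset\ell^2$. The set $\{(tx,t):x\in K,\ 0\le t\le1\}\subset\ell^2\oplus\mathbb R$ is compact, convex, infinite-dimensional, and homeomorphic to the cone over $Q$. By Keller the cone is homeomorphic to $Q$. Since $Q$ is homogeneous, removing any point of $Q$ is the same as removing the apex of the cone, which leaves $Q\times(0,1]\cong Q\times[0,1)$.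

(b) The sets $[0,1)\times(0,1)$ and $[0,1]\times[0,1)$ both arise from a closed square by deleting a closed arc of its boundary, made of three sides and of one side respectively. So they are homeomorphic. With $Q\times[0,1]\cong Q$,
$$Q\times[0,1)\times(0,\infty)\cong Q\times[0,1]\times[0,1)\cong Q\times[0,1).$$

(c) Given $x,y\in Q\setminus\{pt\}$, Anderson's theorem gives a homeomorphism of $Q$ that fixes $pt$ and takes $x$ to $y$. $\square$

**The easy case.** Let $J\le G$ be the stabilizer of the $z$-axis. A convex set is $J$-invariant exactly if it is a body of revolution about the $z$-axis that is symmetric in the plane $z=0$. Let $\mathcal M_{\mathrm{rev}}\subset\mathcal M$ be the set of classes $\Phi(C)$ with $C\in\mathcal K$ $J$-invariant.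

**Proposition 3.** $\mathcal M_{\mathrm{rev}}\cong Q\times[0,1)$. In particular $\mathcal M_{\mathrm{rev}}$ is topologically homogeneous.

**Proof.** Let $\mathcal V^J$ be the set of $J$-invariant elements of $\mathcal V$. It is compact and convex.

*It is infinite-dimensional.* Choose $n$ points $u_j\in S^2$ with distinct heights in $(0,1)$. The orbits $Ju_j$ are pairs of circles, pairwise disjoint and away from the north pole. For $\delta>0$ the $J$-invariant set $\mathrm{conv}(B(0,1)\cup(1+\delta)Ju_j)$ has support function $1+f_j$ with $f_j=\max\bigl(0,(1+\delta)\max_{k\in J}\langle ku_j,\cdot\rangle-1\bigr)$. Here $f_j(u_j)=\delta$, and $f_j$ vanishes outside a neighborhood of $Ju_j$ that shrinks to $Ju_j$ as $\delta\to0$. For small $\delta$ the supports of the $f_j$ are disjoint and miss the pole, so $1,f_1,\dots,f_n$ are linearly independent: evaluate a relation at the pole, then at each $u_j$. The functions $1+f_j$, rescaled to mean $1$, lie in $\mathcal V^J$ (the Steiner point is $0$ since $-1\in J$) and are linearly independent. As $n$ is arbitrary, $\mathcal V^J$ is infinite-dimensional.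

*It is $Q$.* The inclusion $C(S^2)\to L^2(S^2)\cong\ell^2$ is linear, continuous and injective, so it embeds the compact set $\mathcal V^J$ affinely in $\ell^2$. Keller's theorem gives $\mathcal V^J\cong Q$.

*The group does nothing.* Suppose $h,h'\in\mathcal V^J$ and $h'=gh$, $g\in G$. Then $h'$ is invariant under the rotations about the $z$-axis and about $g(z\text{-axis})$. If these axes differ, the stabilizer of $h'$ is a closed group whose Lie algebra contains two independent vectors of $\mathfrak{so}(3)$ and their bracket, hence all of $\mathfrak{so}(3)$. So $h'$ is constant, $h'=1$, and $h=1$. If the axes agree, $g\in J$ and $h'=h$. Therefore $\mathcal V^J\to P$ is injective, and being continuous on a compact space it is an embedding.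

*Conclusion.* $\mathcal V^J$ contains exactly one segment, the vertical one. By (1), $\mathcal M_{\mathrm{rev}}\cong(Q\setminus\{pt\})\times(0,\infty)$, and Lemma 2 finishes the proof. $\square$

What changes for all of $\mathcal M$? The set $\mathcal V\supset\mathcal V^J$ is also an infinite-dimensional compact convex set, hence a Hilbert cube. But now the group $G$ really acts, and the object we need is the orbit space $P=\mathcal V/G$.

## 2. Dividing by $O(3)$, and the fixed point that blocks it

We shall prove the following.

**Theorem A.** $\mathcal M$ is homeomorphic to $Q\times[0,1)$, equivalently to $Q\setminus\{\text{point}\}$. In particular $\mathcal M$ is topologically homogeneous.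

**Theorem B.**
(1) If $F:\mathcal M\to(0,\infty)$ is continuous with $F(\lambda X)=\lambda F(X)$ (for example $F=\mathrm{diam}$), then $\{F=1\}\cong Q\times[0,1)$.
(2) The Gromov–Hausdorff closure of the set of metrics of diameter $1$ is obtained by adding one point, the unit interval. It is homeomorphic to $Q$.
(3) Every homeomorphism between compact $Z$-sets of $\mathcal M$ (in particular every bijection between finite subsets) extends to a homeomorphism of $\mathcal M$.

**Definition ($Z$-set).** A closed subset $A$ of an ANR $X$ is a *$Z$-set* if, for every $n$, each map $I^n\to X$ is a uniform limit of maps into $X\setminus A$. (This is one of the equivalent definitions in the locally compact case. The point $\frac12$ is not a $Z$-set of $[0,1]$; an endpoint is.) Finite subsets of $Q\times[0,1)$ are $Z$-sets: replace a far coordinate of the $Q$-part of the map by a constant different from that coordinate of the finitely many points.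

By (1) and Lemma 2, Theorem A follows once we know:

**Main Proposition.** $P\cong Q$.

Keller's theorem does not apply to $P$, because convex combinations of classes depend on representatives. For instance, half the sum of the segments $2|\langle e_3,\cdot\rangle|$ and $2|\langle w,\cdot\rangle|$ is a segment if $w=\pm e_3$ and otherwise a parallelogram, though both summands represent $\sigma$. Instead we use a characterization. Recall that an ANR is a metrizable space that is a neighborhood retract of every metrizable space containing it as a closed subset; an AR is a contractible ANR.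

**Toruńczyk's theorem** (Fund. Math. 106 (1980)). A compact AR $P$ is homeomorphic to $Q$ if for all $n$, all maps $f,g:I^n\to P$ and all $\varepsilon>0$ there are maps $f',g'$, $\varepsilon$-close to $f,g$, with $f'(I^n)\cap g'(I^n)=\emptyset$.

In $Q$ itself the disjointness condition is visible: replace the $N$th coordinate of $f$ by $0$ and of $g$ by $1$, with $N$ large. In $I^m$ it fails for $f=g=\mathrm{id}$, $n=m$: a map close to $\mathrm{id}$ that missed the center would, after radial projection, give a map $I^m\to\partial I^m$ whose restriction to $\partial I^m$ is homotopic to the identity.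

**The natural attempt.** Separate $f$ from $g$ by a property invariant under $G$. Smoothness is such a property. Perturb $f$ by an equivariant smoothing operator $E_s:\mathcal V\to\mathcal V$ whose values are real analytic support functions. Perturb $g$ by an equivariant operation $\beta_\delta:\mathcal V\to\mathcal V$ that damages analyticity; cutting off the far tips of a body does it. If all values of $E_sf$ are analytic and no value of $\beta_\delta g$ is, the images are disjoint.

**Where it stops.** Let $o=[1]\in P$ be the class of the unit ball. A $G$-fixed element of $\mathcal V$ is constant on $S^2$, with mean $1$, so $1$ is the only one. Every equivariant map $\mathcal V\to\mathcal V$ takes fixed points to fixed points, so it fixes $1$. No equivariant operation whatever can move the round body, and $1$ is analytic. The attempt works for all $g$ that avoid $o$, and for no others.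

So $g$ must first be pushed off $o$, by a different method. If small deleted neighborhoods $U\setminus\{o\}$ are weakly contractible, a map of a cube can be rerouted around $o$ simplex by simplex. For $U$ we take the classes of $h\in\mathcal V$ with $\|h-1\|<\varepsilon$, and then $U\setminus\{o\}=L/G$ with
$$L=\{h\in\mathcal V:0<\|h-1\|<\varepsilon\}.$$
We shall see that $L$ is contractible. That alone says little about $L/G$: if $SO(3)$ acts freely on a contractible metrizable space, the orbit space is a classifying space $BSO(3)$, with $H^4(\,\cdot\,;\mathbb Q)\ne0$. The isotropy groups have to be used. A toy model is encouraging: the unit sphere in the spherical harmonics of degree $2$ consists of the functions $\langle Au,u\rangle$ with $A$ symmetric, traceless and of fixed norm. Modulo $O(3)$ only the ordered eigenvalues remain, and $\{\lambda_1\ge\lambda_2\ge\lambda_3,\ \sum\lambda_i=0,\ \sum\lambda_i^2=1\}$ is a circular arc, hence contractible.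

The plan is: the dictionary (Section 3), the operators (Section 4), the AR property (Section 5), weak contractibility of $L/G$ (Sections 6–9), disjoint cubes (Section 10), and the two theorems (Section 11).

## 3. Continuity of the passage from bodies to surfaces

**Lemma 4.** If $C_i\in\mathcal K$ and $C_i\to C$ (so $s(C)=0$), then $\Phi(C_i)\to\Phi(C)$ in the Gromov–Hausdorff sense.

**Proof.** Write $d_i$ for the metric of $\Phi(C_i)$ and $d$ for that of $\Phi(C)$. The three cases are a solid limit, a flat limit, and a limit of dimension at most one.

**Case $\dim C=3$.** The purpose is to compare the surfaces by nearest-point projections. Since $0=s(C)\in\operatorname{int}C$, some $B(0,r)\subset C$, so $h_C\ge r$. With $a_i=\|h_{C_i}-h_C\|$ we get $(1-a_i/r)h_C\le h_{C_i}\le(1+a_i/r)h_C$. So $(1-\varepsilon)C\subset C_i\subset(1+\varepsilon)C$ with $\varepsilon=\varepsilon_i=a_i/r\to0$; we consider large $i$, with $\varepsilon<1$.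

Nearest-point projection to a convex body is $1$-Lipschitz, so it does not increase lengths of curves. If $A\subset B$ are convex bodies, projection to $A$ maps $\partial B$ into $\partial A$, since points of $\partial B$ are not in $\operatorname{int}A$. It maps onto $\partial A$, because an outer normal ray at $a\in\partial A$ leaves $B$ at a point of $\partial B$, which projects to $a$.

Let $f:\partial C_i\to\partial C$ be projection to $(1-\varepsilon)C$ followed by division by $1-\varepsilon$. Let $g:\partial C\to\partial C_i$ be $y\mapsto(1+\varepsilon)y$ followed by projection to $C_i$. For the intrinsic metrics $f$ is $(1-\varepsilon)^{-1}$-Lipschitz, and $g$ is $(1+\varepsilon)$-Lipschitz and onto. Both maps move points by amounts tending uniformly to $0$: for example $(1-\varepsilon)y\in C_i$, so the projection in $g$ moves $(1+\varepsilon)y$ by at most $2\varepsilon|y|$, and the same estimate applies to $f$. So $|fg(y)-y|\to0$ uniformly. As $d$ induces the usual topology on the compact set $\partial C$, also $\delta:=\sup_yd(fg(y),y)\to0$. Hence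
$$d(y,y')-2\delta\le d(fgy,fgy')\le\tfrac1{1-\varepsilon}\,d_i(gy,gy')\le\tfrac{1+\varepsilon}{1-\varepsilon}\,d(y,y'),$$
and the distortion of the surjection $g$ tends to $0$.

**Case $\dim C=2$.** The purpose is to match the two sides of the thin set $C_i$ with the two sheets of the double. Let $C\subset\mathbb R^2\times0=\mathbb R^2$, and let $\partial C$ denote its relative boundary. As $0\in\operatorname{relint}C$, there are $0<r<R$ such that $C$ contains the disc of radius $r$ and lies in the disc of radius $R$ about $0$. Let $\pi$ be the projection to $\mathbb R^2$ and $A_i=\pi(C_i)$. Let $\varepsilon_i=\max_{C_i}|x_3|\to0$, let $a_i=d_H(A_i,C)\to0$ (Hausdorff distance), and put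
$$\eta=\eta_i=2a_i/r+\sqrt{\varepsilon_i}+1/i .$$
Then $\eta_i\to0$, $\varepsilon_i/\eta_i\le\sqrt{\varepsilon_i}\to0$, and comparing support functions as above,
$$(1-\tfrac\eta2)C\subset A_i\subset(1+\eta)C\quad\text{for large }i.$$
Put $A'=(1-\eta)C$. Since $A'+\frac\eta2C=(1-\frac\eta2)C\subset A_i$, every closed disc of radius $\rho=\eta r/2$ centered in $A'$ lies in $A_i$. In particular $A'\subset\operatorname{int}A_i$.

*Structure of $\Phi(C_i)$.* $C_i$ lies over $A_i$ between a convex function $h^-$ and a concave function $h^+$ with $|h^\pm|\le\varepsilon_i$. If $\dim C_i=3$, then $\operatorname{int}A_i=\pi(\operatorname{int}C_i)$, so $h^-<h^+$ on $\operatorname{int}A_i$, and $\partial C_i$ consists of the graphs of $h^\pm$ and the vertical segments of $C_i$ over $\partial A_i$. If $\dim C_i=2$, the plane of $C_i$ is not vertical since $A_i$ has interior points; $h^+=h^-$ is affine, and $\Phi(C_i)$ is two copies of the graph, labeled $\pm$, glued along the boundary. In both cases let $p_i:\Phi(C_i)\to A_i$ be the projection; it does not increase lengths. Over $\operatorname{int}A_i$ the surface is the disjoint union of two open sheets $\Sigma^\pm$, and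 $(x,\pm)$ denotes the points over $x\in\operatorname{int}A_i$.

*The sheets are nearly flat over $A'$.* Let $\phi$ be convex on $A_i$ with $|\phi|\le\varepsilon_i$, and $x\ne y$ in $A'$. Let $z$ lie on the ray from $x$ through $y$, beyond $y$ at distance $\rho$ from $y$; then $z\in A_i$. By convexity
$$\frac{\phi(y)-\phi(x)}{|y-x|}\le\frac{\phi(z)-\phi(y)}{\rho}\le\frac{2\varepsilon_i}\rho .$$
Exchanging $x$ and $y$, and applying this to $h^-$ and $-h^+$, we see that $h^\pm$ are $\lambda_i$-Lipschitz on $A'$ with $\lambda_i=4\varepsilon_i/(\eta r)\to0$.

*Crossing arcs.* Let $z\in\partial C$. The ray $\mathbb R_+z$ meets $A_i$ in $[0,\tau z]$ with $1-\frac\eta2\le\tau\le1+\eta$. Follow the $+$ sheet over $[(1-\eta)z,\tau z]$, then the vertical segment of $C_i$ over $\tau z$ (a point if $\dim C_i=2$), then return on the $-$ sheet. The functions $h^\pm$ are continuous on this segment, because a concave upper semicontinuous function on a segment is continuous, and $h^+$ and $-h^-$ are of this kind as $C_i$ is compact. So this is an arc in $\Phi(C_i)$ from $((1-\eta)z,+)$ to $((1-\eta)z,-)$. It is part of the perimeter of a planar convex set, possibly degenerate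 (a segment traversed twice), inside a $2\eta R\times2\varepsilon_i$ rectangle. So its length is at most $\omega_i:=4\eta R+4\varepsilon_i\to0$. Every point of $\Phi(C_i)$ over $A_i\setminus A'$ lies on such an arc: it lies over $tz$ with $z\in\partial C$ and $1-\eta<t\le\tau$; if $t<\tau$ then $tz\in\operatorname{int}A_i$ and the point is $(tz,\pm)$, and if $t=\tau$ it is on the vertical segment.

*Comparison.* In the double of $C$ let $(x,\pm)$ be the points over $x\in A'$, and match them with the points $(x,\pm)$ of $\Phi(C_i)$. The matched points are $\omega_i$-dense in $\Phi(C_i)$ by the crossing arcs, and $\eta R$-dense in the double. In the double, $d=|x-x'|$ for points on one sheet, and $d=\min_{z\in\partial C}(|x-z|+|z-x'|)$ for points on different sheets.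

Upper bound. On one sheet, the graph over $[x,x']\subset A'$ gives $d_i\le\sqrt{1+\lambda_i^2}\,|x-x'|$. On different sheets let $z$ be a minimizer. Go over the segment from $x$ to $(1-\eta)z$, cross by the arc, and go over the segment from $(1-\eta)z$ to $x'$. This gives $d_i\le\sqrt{1+\lambda_i^2}\,(d+2\eta R)+\omega_i$.

Lower bound. On one sheet $d_i\ge|x-x'|$, by $p_i$. A curve from $\Sigma^+$ to $\Sigma^-$ cannot stay over $\operatorname{int}A_i$, so it passes over some $y\in\partial A_i$. Here $y=tz$ with $z\in\partial C$ and $|t-1|\le\eta$, so $|y-z|\le\eta R$. Its length is at least $|x-y|+|y-x'|\ge d-2\eta R$.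

All errors tend to $0$ uniformly, since the distances are bounded. So $\Phi(C_i)\to\Phi(C)$.

**Case $\dim C\le1$.** The purpose is to show that $\Phi(C_i)$ is a thin tube over its shadow on a line. Translations do not change $\Phi$ up to isometry, so for this case let $C=[0,a]\times0$, $a\ge0$, on the $x_1$-axis, with $C_i$ in its $\varepsilon$-neighborhood, $\varepsilon=\varepsilon_i\to0$. The coordinate $x_1$ maps $\Phi(C_i)$ onto an interval that converges to $[0,a]$. It suffices to show
$$t'-t\le d_i(p,q)\le t'-t+O(\varepsilon)$$
where $t\le t'$ are the $x_1$-coordinates of $p,q\in\Phi(C_i)$. The left inequality holds since $x_1$ is $1$-Lipschitz. Points of $C_i$ are at distance at most $\varepsilon$ from the $x_1$-axis.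

Let $\dim C_i=2$. A disc of radius $\rho$ in $C_i$ has a diameter orthogonal to $e_1$, so $2\rho\le2\varepsilon$. Hence every point of $C_i$ is within $\varepsilon$ of the relative boundary. Passing to the other sheet, if needed, through a boundary point near $p$, we get $d_i(p,q)\le|p-q|+2\varepsilon\le t'-t+4\varepsilon$.

Let $\dim C_i=3$. For a plane $\Pi$ meeting $C_i$, either $\Pi\cap\operatorname{int}C_i=\emptyset$ and $\Pi\cap C_i\subset\partial C_i$, or $\partial C_i\cap\Pi$ is the relative boundary of $\Pi\cap C_i$. For $\Pi=\{x_1=\text{const}\}$ the section lies in a disc of radius $\varepsilon$, so points of $\partial C_i$ with equal $x_1$ are joined either by a segment in $\partial C_i$ of length at most $2\varepsilon$ or by half of a convex curve of length at most $2\pi\varepsilon$; thus $d_i\le\pi\varepsilon$. If $t=t'$ we are done. If $t<t'$, let $\Pi\ni p,q$ be parallel to $e_1$. In the first case for $\Pi$, $d_i(p,q)\le|p-q|\le t'-t+2\varepsilon$. In the second, the upper boundary of $\Pi\cap C_i$ over $[t,t']$ is the graph of a continuous concave function with values in an interval of length $2\varepsilon$. Such a function increases and then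 decreases, so the graph has length at most $t'-t+4\varepsilon$. Its endpoints have the $x_1$-coordinates of $p$ and $q$. So $d_i(p,q)\le t'-t+4\varepsilon+2\pi\varepsilon$. $\square$

**Proof of Proposition 1.** Boundaries of convex bodies and doubles of planar convex regions are nonnegatively curved spheres, so $\Phi$ maps $\mathcal K$ to $\mathcal M$. *Surjectivity* is Alexandrov's realization theorem: every intrinsic metric of curvature $\ge0$ on $S^2$ is isometric to a closed convex surface, possibly a doubly covered planar region; translate its Steiner point to $0$. *Injectivity* is Pogorelov's rigidity theorem: isometric closed convex surfaces, including doubly covered regions, are congruent. A congruence between members of $\mathcal K$ preserves Steiner points, so it fixes $0$ and lies in $G$. *Continuity* is Lemma 4.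

*Continuity of the inverse.* Let $\Phi(C_i)\to\Phi(C)$ with $C_i,C\in\mathcal K$. The diameters of $\Phi(C_i)$ are bounded, they bound those of $C_i$, and $0\in C_i$. By Blaschke every subsequence has a further subsequence with $C_i\to C_\infty$, and $\Phi(C_\infty)$ is isometric to $\Phi(C)$ by Lemma 4. So $\dim C_\infty\ge2$, since otherwise $\Phi(C_\infty)$ would be a point or an interval, and $[C_\infty]=[C]$ by injectivity. Hence $[C_i]\to[C]$. $\square$

## 4. Averaging operators and truncation

Write $\bar G=G/\{\pm1\}\cong SO(3)$. Let $H_l\subset C(S^2)$ be the spherical harmonics of degree $l$, a space of dimension $2l+1$, let $H_{\le k}=\bigoplus_{l\le k}H_l$, and let $\chi_l$ be the character of $\bar G\cong SO(3)$ on $H_l$. "Analytic" means real analytic on $S^2$. Note that $s(C)=0$ means that $h_C$ is orthogonal to $H_1$.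

For a conjugation-invariant probability measure $\mu$ on $SO(3)$ let
$$T_\mu h(u)=\int h(g^{-1}u)\,d\mu(g).$$
It is a sup-norm contraction. It commutes with $SO(3)$ by conjugation invariance, and with $-1$, so with $G$. It maps support functions to support functions, since averages of sublinear functions are sublinear. By Schur's lemma it acts on the irreducible space $H_l$ as the scalar $\frac1{2l+1}\int\chi_l\,d\mu$. It preserves the mean. For $f\in H_1$ we have $\mathrm{mean}(f\cdot T_\mu h)=\mathrm{mean}\bigl(h\int f(g\,\cdot)\,d\mu(g)\bigr)$ with $\int f(g\,\cdot)\,d\mu\in H_1$, so $T_\mu$ preserves orthogonality to $H_1$. Hence $T_\mu(\mathcal V)\subset\mathcal V$.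

**Lemma 5.** There are operators $T_k$ of this form, $k\ge1$, with $T_k(C(S^2))\subset H_{\le k}$ and $T_kh\to h$ uniformly on $\mathcal V$.

**Proof.** Take $\mu_k=c_k(1+\operatorname{tr}g)^k\,dg$ with Haar measure $dg$ and $c_k$ a normalizing constant. If $\theta$ is the rotation angle, $1+\operatorname{tr}g=2+2\cos\theta\in[0,4]$, with value $4$ only at $e$, so $\mu_k$ concentrates at $e$. Since $\|T_kh-h\|\le\int\|gh-h\|\,d\mu_k(g)$ and $\sup_{h\in\mathcal V}\|gh-h\|$ is bounded and tends to $0$ as $g\to e$ (compactness of $\mathcal V$), the convergence is uniform on $\mathcal V$. Next, $1+\operatorname{tr}g=\chi_0+\chi_1$, so $(1+\operatorname{tr}g)^k$ is a combination of $\chi_l$ with $l\le k$. By orthogonality of characters $T_k$ kills $H_l$ for $l>k$. Thus $T_k$ maps polynomials to $H_{\le k}$, and by density of polynomials and closedness of $H_{\le k}$ it maps $C(S^2)$ there. $\square$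

**Lemma 6.** There are operators $E_s$, $0<s\le1$, of this form with $E_1=\mathrm{id}$ and the following properties. $E_sh$ is analytic for $s<1$; $E_s$ is injective; $(s,h)\mapsto E_sh$ is continuous on $(0,1]\times C(S^2)$; $E_s\to\mathrm{id}$ uniformly on $\mathcal V$ as $s\to1$; $E_s1=1$ and $\|E_sh-1\|\le\|h-1\|$.

**Proof.** For $s<1$ use the density $w_s=\sum_l(2l+1)s^l\chi_l$, uniformly convergent since $|\chi_l|\le2l+1$. We must check that it is positive. With Chebyshev polynomials of the second kind, $\chi_l=U_{2l}(\cos\frac\theta2)$. From $\sum_nq^nU_n(x)=(1-2qx+q^2)^{-1}$ we get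
$$\sum_n(n+1)q^nU_n(x)=\frac{d}{dq}\,\frac q{1-2qx+q^2}=\frac{1-q^2}{(1-2qx+q^2)^2}.$$
Call this $K_q(\varphi)$ for $x=\cos\varphi$. Put $q=\sqrt s$. As $U_n(-x)=(-1)^nU_n(x)$, keeping even $n=2l$ gives
$$w_s=\tfrac12\bigl[K_q(\tfrac\theta2)+K_q(\pi-\tfrac\theta2)\bigr]>0 .$$
Also $\int w_s=1$ by orthogonality. So $w_s\,dg$ is a conjugation-invariant probability measure, and $E_s$ acts on $H_l$ as $s^l$.

Hence $E_sh(u)=\tilde h(su)$, where $\tilde h$ is the harmonic extension of $h$ to the unit ball: both sides are sup-norm contractions in $h$ and agree on polynomials. The properties follow. Harmonic functions are analytic in the open ball. If $E_sh=0$, then $\tilde h$ vanishes on the sphere of radius $s$, so in the ball of radius $s$ by the maximum principle, so everywhere by analyticity, and $h=0$. Continuity in $(s,h)$ follows from uniform continuity of $\tilde h$ on the closed ball and the contraction property. It is uniform on the compact set $[\frac12,1]\times\mathcal V$. Finally $\|E_sh-1\|=\|E_s(h-1)\|\le\|h-1\|$. $\square$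

**Truncation.** For $0<\delta<1$ and $C\in\mathcal V$ let
$$r=(1-\delta)\max h_C+\delta\min h_C,\qquad C'=C\cap B(0,r),\qquad \beta_\delta(C)=\frac{C'-s(C')}{m(C')} .$$

**Lemma 7.** $\beta_\delta:\mathcal V\to\mathcal V$ is well defined, continuous and $G$-equivariant, and tends to $\mathrm{id}$ uniformly as $\delta\to0$.

**Proof.** As $0\in C$, we have $\min h_C\ge0$, and $\max h_C=\max_{x\in C}|x|$. So $r\ge(1-\delta)\max_C|x|>0$ and $(1-\delta)C\subset C'\subset C$. In particular $1-\delta\le m(C')\le1$, and $\beta_\delta(C)\in\mathcal V$. Also $\|h_{C'}-h_C\|\le\delta\|h_C\|\le4\delta$, so $|s(C')|=|s(C')-s(C)|\le12\delta$; this gives the uniform convergence. Equivariance is clear.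

For continuity it is enough to see that $C\mapsto C'$ is continuous. Let $C_i\to C$, so $r_i\to r$. Limits of points of $C_i'$ lie in $C\cap B(0,r)=C'$. Conversely, let $x\in C'$ and choose $x_i\in C_i$, $x_i\to x$. Then $\min(1,r_i/|x_i|)\,x_i\in C_i'$ (read as $x_i$ if $x_i=0$), because $0\in C_i$, and these points converge to $x$ because $|x|\le r$. So $C_i'\to C'$. $\square$

**Lemma 8.** If $h_C\in\mathcal V$ and $h_C\ne1$, then the support function of $\beta_\delta(C)$ is not analytic.

**Proof.** Let $\dim C<3$ and let $\nu$ be a unit vector orthogonal to $C$ (recall $0\in C$). Then $D=\beta_\delta(C)\subset\nu^\perp$, so $h_D(\nu)=0$. As $0=s(D)\in\operatorname{relint}D$ and $D\ne\{0\}$, the set $D$ contains a segment $[-cw,cw]$ with $c>0$ and a unit vector $w\perp\nu$. So $h_D\ge c|\langle w,\cdot\rangle|$. Along the great circle $\cos t\,\nu+\sin t\,w$ the function $h_D$ is at least $c|\sin t|$ and vanishes at $t=0$, so it is not differentiable at $\nu$.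

Let $\dim C=3$. Translation adds a linear function, so it suffices to treat $h_{C'}$. Here $0\in\operatorname{int}C$. The function $h_C$ is not constant, as its mean is $1$ and it is not $1$; so $\min h_C<r<\max h_C$. Let $p\in C$ with $|p|=\max h_C$ and $u_0=p/|p|$. The point $ru_0$ lies on the open segment from the interior point $0$ to $p$, so $ru_0\in\operatorname{int}C$. Thus $ru\in C'$ for $u$ near $u_0$, and $h_{C'}(u)=r$ there, since $C'\subset B(0,r)$. If $h_{C'}$ were analytic, it would be $r$ everywhere, so $B(0,r)=C'\subset C$ and $\min h_C\ge r$, a contradiction. $\square$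

By equivariance $E_s$, $T_k$ and $\beta_\delta$ induce maps of $P$, which move points no farther than upstairs.

## 5. The orbit space $P$ is a compact AR

Here and later we use: if a compact group acts on a metrizable space $X$, then $X/G$ is metrizable and $X\to X/G$ is open and closed. Therefore equivariant homotopies of $X$ induce homotopies of $X/G$, and $X/H\to X/G$ is closed for closed $H\le G$.

**Proposition 9.** $P$ is a compact AR.

**Proof.** The plan is to approximate $P$ by finite-dimensional orbit spaces. Let $\mathcal V_k=\mathcal V\cap H_{\le k}$, a compact, convex, invariant subset of a Euclidean space ($L^2$ inner product) with orthogonal $G$-action. Put $P_k=\mathcal V_k/G$.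

**Step 1: $P_k$ is finite-dimensional.** The algebra of $G$-invariant polynomials on $H_{\le k}$ is finitely generated, and its generators separate orbits. So $P_k$ embeds in some $\mathbb R^N$.

**Step 2: $P_k$ is locally contractible.** Let $x\in\mathcal V_k$. The orbit $Gx$ is a compact smooth submanifold. By the tubular neighborhood theorem, for small $\eta$ every $y$ in the open $\eta$-neighborhood $N_\eta(Gx)$ has a unique nearest point $\rho(y)\in Gx$, which depends continuously and, by uniqueness, equivariantly on $y$. For $y\in N_\eta(Gx)\cap\mathcal V_k$ the path $(1-t)y+t\rho(y)$ stays in $\mathcal V_k$ by convexity. It stays in $N_\eta(Gx)$, since its distance to $\rho(y)$ decreases. This equivariant homotopy induces a contraction of $(N_\eta(Gx)\cap\mathcal V_k)/G$ to $[x]$, and these sets form a neighborhood base at $[x]$. A finite-dimensional, locally contractible compact metrizable space is an ANR, so $P_k$ is a compact ANR.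

**Step 3: $P$ is an ANR.** The maps $P\xrightarrow{T_k}P_k\hookrightarrow P$ have a composite that is joined to $\mathrm{id}_P$ by the homotopy $[(1-t)h+tT_kh]$, whose tracks have size at most $\sup_{\mathcal V}\|T_kh-h\|\to0$. Hanner's theorem says that a compactum which is $\varepsilon$-homotopy dominated by ANRs for every $\varepsilon>0$ is an ANR. So $P$ is an ANR.

**Step 4: $P$ is contractible**, by $[(1-t)h+t\cdot1]$. A contractible ANR is an AR. $\square$

## 6. Contractibility of $L/K$ for nontransitive $K$

Fix $\varepsilon>0$. Put $W=\{h\in\mathcal V:\|h-1\|<\varepsilon\}$, which is convex and invariant, and $U=W/G$, an open neighborhood of $o$ of diameter at most $2\varepsilon$. With $L=W\setminus\{1\}$ we have $L/G=U\setminus\{o\}$.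

**Lemma 10.** $L$ is contractible, and $L/K$ is contractible for every closed $K\le G$ that contains $-1$ and is not transitive on $S^2$.

**Proof.** The idea is to smooth every $h\in L$, and then to move along straight lines to a fixed nonanalytic body: the mixture is nonanalytic and so never round.

**Step 1: a $K$-invariant nonanalytic $b\in L$.** Pick $u\in S^2$ and let $b$ be $\mathrm{conv}(B(0,1)\cup(1+\delta)Ku)$ rescaled to $m=1$. It is $K$-invariant, and symmetric since $-1\in K$, so $s(b)=0$. Before rescaling, its support function is $\max\bigl(1,(1+\delta)\max_{k\in K}\langle ku,\cdot\rangle\bigr)$, with values in $[1,1+\delta]$; so $b\in W$ for small $\delta$. At $u$ this function is $1+\delta$. Choose $v\notin Ku$, which is possible as $K$ is not transitive. Then $\max_k\langle ku,v\rangle<1$ because $Ku$ is closed, so for small $\delta$ the function equals $1$ on a neighborhood of $v$. A nonconstant function that is constant on an open set is not analytic.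

**Step 2: the contraction.** Deform $L$ by $h\mapsto E_sh$, with $s$ going from $1$ to $\frac12$. By Lemma 6 this stays in $W$, and it stays in $L$ since $E_s$ is injective and $E_s1=1$. Then use $(1-\tau)E_{1/2}h+\tau h_b$, $0\le\tau\le1$. It stays in the convex set $W$; for $\tau>0$ it is analytic plus a nonzero multiple of a nonanalytic function, so it is not analytic, hence not $1$. Everything is $K$-equivariant. This contracts $L$ to $b$ and induces a contraction of $L/K$. For the first claim take $K=\{\pm1\}$. $\square$

For $K=G$ the proof breaks in Step 1: a $G$-invariant body in $\mathcal V$ is round. What the lemma does give is the spaces $L/\Gamma'$ for groups $\Gamma'$ smaller than $G$, and the next sections recover $L/G$ from these. We shall use the following notation. For a closed subgroup $\Gamma\le\bar G$ let $\Gamma'=\Gamma\times\{\pm1\}$ be its preimage in $G$. Let $T=SO(2)$ be the rotations about the $z$-axis, and $O(2)\le\bar G$ the stabilizer of the $z$-axis, which is the normalizer of $T$. (So $O(2)'$ is the group $J$ of Section 1.) For $x\in L$ let $\bar K_x\le\bar G$ be the image of the isotropy group $G_x$. It is a *proper* closed subgroup: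 otherwise $\dim G_x=3$, so $G_x\supset SO(3)$ and $x$ is constant, that is, $x=1\notin L$. Proper closed subgroups of $SO(3)$ are finite, or conjugate to $T$, or conjugate to $O(2)$.

## 7. Comparing $L/G$ with twisted products

Cohomology is sheaf (equivalently Čech) cohomology. It is homotopy invariant on metrizable spaces and agrees with singular cohomology on ANRs. We use three facts; the third is proved.

**Vietoris–Begle.** If $f:X\to Z$ is a closed continuous surjection of metrizable spaces and $\tilde H^*(f^{-1}(z);k)=0$ for all $z$, then $f^*:H^*(Z;k)\to H^*(X;k)$ is an isomorphism.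

**Finite maps.** If $f:X\to Z$ is a closed map of metrizable spaces with finite fibers, then $H^*(Z;f_*k)=H^*(X;k)$.

**Transfer.** Let a finite group $K$ act on a metrizable space $X$, let $S\le K$, and let $[K:S]$ be invertible in the field $k$. Then $f^*:H^*(X/K;k)\to H^*(X/S;k)$ is injective, where $f:X/S\to X/K$.

**Proof of the transfer.** A section of $f_*k$ over $V/K$, with $V\subset X$ open and $K$-invariant, is a locally constant $S$-invariant function $\varphi$ on $V$. The function $y\mapsto\sum_{g\in S\backslash K}\varphi(gy)$ is well defined, locally constant and $K$-invariant. This gives a sheaf map $f_*k\to k$ whose composite with the unit $k\to f_*k$ is multiplication by $[K:S]$. So $H^*(X/K;k)\to H^*(X/K;f_*k)=H^*(X/S;k)$ is split injective. $\square$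

For example, with $K=\mathbb Z/2$ acting antipodally on $S^2$ and $k=\mathbb Q$, the image consists of invariant classes and the antipodal map acts by $-1$ on $H^2$; so $H^2(\mathbb{RP}^2;\mathbb Q)=0$.

Let $G$ act on $\bar G$-spaces through $\bar G$.

**Lemma 11.** (a) Let $k$ be a field and $Y$ a compact metrizable $\bar G$-space with $\tilde H^*(Y/\bar K;k)=0$ for every proper closed $\bar K<\bar G$. Then $H^*(L/G;k)\cong H^*((L\times Y)/G;k)$.
(b) For closed $\Gamma\le\bar G$, $(L\times\bar G/\Gamma)/G\cong L/\Gamma'$.

**Proof.** (a) The projection $L\times Y\to L$ is closed since $Y$ is compact, and $L\to L/G$ is closed. Hence so is the induced surjection $(L\times Y)/G\to L/G$ of metrizable spaces. Its fiber over $[x]$ is $(Gx\times Y)/G\cong Y/G_x=Y/\bar K_x$, which is $k$-acyclic because $\bar K_x$ is proper. Apply Vietoris–Begle.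

(b) Note $\bar G/\Gamma=G/\Gamma'$. The maps $(x,g\Gamma')\mapsto[g^{-1}x]$ and $[x]\mapsto[(x,e\Gamma')]$ are well defined, continuous and inverse to each other. $\square$

So we look for a $Y$ assembled from orbits $\bar G/\Gamma$ with $\Gamma'$ not transitive on $S^2$, with acyclic quotients $Y/\bar K$. The simplest try, $Y=\bar G/O(2)=\mathbb{RP}^2$, already succeeds away from the prime $2$.

**Lemma 12.** $\tilde H^*(L/G;k)=0$ for every field $k$ of characteristic $\ne2$.

**Proof.** We check that $\mathbb{RP}^2/\bar K$ is $k$-acyclic for proper closed $\bar K$.

*$\bar K$ finite.* Rotations act holomorphically on $S^2$, and $p:S^2\to S^2/\bar K$ is a nonconstant holomorphic map of compact Riemann surfaces. Nonzero holomorphic $1$-forms would pull back to nonzero ones on $S^2$, which has none; so $S^2/\bar K$ has genus $0$ and is a $2$-sphere. The antipodal map $\alpha$ commutes with $\bar K$ and induces an involution $\tau$ of $S^2/\bar K$ with $\tau p=p\alpha$. Since $\deg p\ne0$ and $\deg\alpha=-1$, we get $\deg\tau=-1$. By transfer $H^*(\mathbb{RP}^2/\bar K;k)=H^*((S^2/\bar K)/\tau;k)$ injects into $H^*(S^2/\bar K;k)^\tau$. This is $k$ in degree $0$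 and zero otherwise, as $\tau$ acts by $-1\neq1$ on $H^2$.

*$\bar K=T$ or $O(2)$ up to conjugacy.* The angle between a line and the $z$-axis identifies $\mathbb{RP}^2/\bar K$ with the interval $[0,\frac\pi2]$.

By Lemma 11, $H^*(L/G;k)\cong H^*((L\times\mathbb{RP}^2)/G;k)=H^*(L/O(2)';k)$. The group $O(2)'$ preserves an axis, so it is not transitive on $S^2$, and $L/O(2)'$ is contractible by Lemma 10. $\square$

With $k=\mathbb F_2$ this fails at the trivial group $\bar K$, since $\mathbb{RP}^2$ is not $\mathbb F_2$-acyclic. Two more orbit types are needed.

## 8. A mod 2 acyclic $SO(3)$-space without fixed points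

Let $O\le\bar G$ be the rotation group of the standard cube, isomorphic to $S_4$ by its action on the four diagonals. Let $D_4=O\cap O(2)$, of order $8$. Let $Y$ be the double mapping cylinder of the $\bar G$-maps
$$\mathbb{RP}^2=\bar G/O(2)\longleftarrow M_1=\bar G/D_4\longrightarrow M_2=\bar G/O ,$$
that is, $M_1\times[0,1]$ with its ends glued to $\mathbb{RP}^2$ and $M_2$ by these maps. It is a compact metrizable $\bar G$-space of dimension $\le4$. In this section unlabeled cohomology has $\mathbb F_2$ coefficients.

**Lemma 13.** $\tilde H^*(Y;\mathbb F_2)=0$.

**Proof.** All three spaces are connected, so by Mayer–Vietoris we need $H^i(\mathbb{RP}^2)\oplus H^i(M_2)\to H^i(M_1)$ to be an isomorphism for $i\ge1$.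

**Step 1: fundamental groups.** $M_1,M_2$ are quotients of $SU(2)=S^3$ by free actions, by multiplication, of the preimages of $D_4,O$ in $SU(2)$. So they are closed orientable $3$-manifolds with these preimages as fundamental groups. Both contain the quaternion group, the preimage of the Klein group $V$ of rotations by $\pi$ about the coordinate axes. Hence $-1$ is a commutator, and
$$H_1(M_1;\mathbb Z)=D_4^{ab}=(\mathbb Z/2)^2,\qquad H_1(M_2;\mathbb Z)=S_4^{ab}=\mathbb Z/2 .$$

**Step 2: $i=1$.** The generator of $H^1(\mathbb{RP}^2)$ is the class of the double cover $\bar G/SO(2)\to\bar G/O(2)$. As $D_4\not\subset SO(2)$, it pulls back to $\bar G/C_4\to M_1$, where $C_4=D_4\cap SO(2)$. The generator of $H^1(M_2)$ is the class of $\bar G/A_4\to\bar G/S_4$. The elements of $V$ are the double transpositions, so $V\subset D_4\cap A_4$; since $D_4\not\subset A_4$, both have order $4$ and $D_4\cap A_4=V$. So the second class pulls back to $\bar G/V\to M_1$. In $H^1(M_1)=\mathrm{Hom}(D_4,\mathbb F_2)\cong\mathbb F_2^2$ the two classes have kernels $C_4\ne V$, both of index $2$. So they are nonzero and distinct, hence a basis.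

**Step 3: $i=2$.** If $H_1(M;\mathbb Z)$ is an elementary abelian $2$-group, then $z\mapsto z^2$, which is the Bockstein, is injective on $H^1(M)$. Indeed $z^2=0$ means that $z$ lifts to $\mathrm{Hom}(H_1(M;\mathbb Z),\mathbb Z/4)$, whose elements take values in $2\mathbb Z/4$ and so reduce to $0$. By Poincaré duality $\dim H^2=\dim H^1$ for $M_1,M_2$, so squaring $H^1\to H^2$ is an isomorphism for them; it is also one for $\mathbb{RP}^2$. Squaring is additive and natural, so the case $i=2$ follows from $i=1$.

**Step 4: $i\ge3$.** $H^3(\mathbb{RP}^2)=0$, and $M_1\to M_2$ is a $3$-fold covering, so it has odd degree and is an isomorphism on $H^3$. Everything vanishes for $i\ge4$. $\square$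

We pass from $Y$ to $Y/\bar K$ by Smith theory, in the following form.

**Lemma 14.** Let $A$ be compact metrizable and finite-dimensional with $\tilde H^*(A;\mathbb F_2)=0$, let $\tau$ be a homeomorphism of $A$ with $\tau^2=1$, and $B=A/\tau$. Then $\tilde H^*(B;\mathbb F_2)=0$ and $\dim B\le\dim A$.

**Proof.** Let $\pi:A\to B$, let $F=A^\tau$, embedded by $\pi$ as a closed subset of $B$, with inclusions $j:B\setminus F\to B$ and $i:F\to B$. Put $\mathcal A=\pi_*\mathbb F_2$, so $H^*(B;\mathcal A)=H^*(A)$. Write $H^*(B,F)=H^*(B;j_!\mathbb F_2)$.

**Step 1: dimension.** Over $B\setminus F$ the map $\pi$ is a double covering. So $B\setminus F$ is a countable union of compact sets, each homeomorphic to a closed subset of $A$. By the countable closed sum theorem $\dim B\le\dim A$. Sheaf cohomology of a compact metrizable space vanishes above its dimension, so $H^n(B,F)=0$ for $n>\dim A$.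

**Step 2: two exact sequences.** The stalk of $\mathcal A$ at $y$ is $\mathbb F_2^{\pi^{-1}(y)}$. The unit $\mathbb F_2\to\mathcal A$ is an isomorphism on stalks over $F$ and the diagonal $\mathbb F_2\to\mathbb F_2^2$ over $B\setminus F$. Its cokernel vanishes on $F$ and is locally constant of rank one on $B\setminus F$; it is constant there, since $\operatorname{Aut}(\mathbb F_2)=1$. So the cokernel is $j_!\mathbb F_2$:
$$0\to\mathbb F_2\to\mathcal A\xrightarrow{\ \kappa\ }j_!\mathbb F_2\to0.\tag{2}$$
Let $r:\mathcal A\to i_*i^*\mathcal A=i_*\mathbb F_2$ be restriction to $F$. On stalks over $F$ the map $(\kappa,r):\mathcal A\to j_!\mathbb F_2\oplus i_*\mathbb F_2$ is the isomorphism $\mathbb F_2\to0\oplus\mathbb F_2$. Over $B\setminus F$ it is the sum map $\mathbb F_2^2\to\mathbb F_2\oplus0$, with kernel the diagonal. So it is onto, and its kernel is zero on $F$ and constant $\mathbb F_2$ on $B\setminus F$: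
$$0\to j_!\mathbb F_2\to\mathcal A\to j_!\mathbb F_2\oplus i_*\mathbb F_2\to0.\tag{3}$$

**Step 3: $H^n(B,F)=0$ for all $n\ge0$.** As $H^n(A)=0$ for $n\ge1$, (3) gives
$$H^n(B,F)\oplus H^n(F)\cong H^{n+1}(B,F)\qquad(n\ge1).$$
The right side is zero for large $n$, so $H^n(B,F)=0$ for all $n\ge1$ by descending induction. Then the beginning of (3) is
$$0\to H^0(B,F)\to\mathbb F_2\to H^0(B,F)\oplus H^0(F)\to0 .$$
$B$ is connected, since $A$ is. If $F=\emptyset$, then $H^0(B,F)=H^0(B)=\mathbb F_2$, and the dimensions in this sequence are $1,1,1$, which is impossible. So $F\ne\emptyset$, and a locally constant function on the connected space $B$ that vanishes on $F$ is zero: $H^0(B,F)=0$.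

**Step 4: conclusion.** By (2) and $H^{n+1}(A)=0$, the group $H^{n+1}(B)$ is a quotient of $H^n(B,F)=0$ for $n\ge0$. $\square$

**Lemma 15.** $\tilde H^*(Y/\bar K;\mathbb F_2)=0$ for every proper closed $\bar K<\bar G$.

**Proof.** Only the conjugacy class of $\bar K$ matters.

*$\bar K$ a finite $2$-group.* Start from Lemma 13. A nontrivial $2$-group has a central involution $z$; Lemma 14 applies to $Y\to Y/\langle z\rangle$, and $\bar K/\langle z\rangle$ acts on the quotient. Iterate.

*$\bar K$ finite.* Let $S$ be a Sylow $2$-subgroup. The index $[\bar K:S]$ is odd, so by transfer $H^*(Y/\bar K)\to H^*(Y/S)$ is injective. The target is zero in positive degrees, and $Y/\bar K$ is connected.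

*$\bar K=T$.* The map $g\mapsto g^{-1}e_3$ identifies $T\backslash\bar G$ with $S^2$, and so $T\backslash\bar G/\Gamma$ with $S^2/\Gamma$. Hence $Y/T$ is the double mapping cylinder of
$$S^2/O(2)\leftarrow S^2/D_4\to S^2/O .$$
The first space is an interval. The other two are $2$-spheres, as in Lemma 12, and the right map is holomorphic of degree $[O:D_4]=3$, so an isomorphism on $H^*$. Mayer–Vietoris gives the claim. Note $\dim Y/T\le3$.

*$\bar K=O(2)$.* $Y/O(2)=(Y/T)/(\mathbb Z/2)$, and Lemma 14 applies to $Y/T$. $\square$

## 9. Deleted neighborhoods of the round sphere are weakly contractible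

**Proposition 16.** $L/G=U\setminus\{o\}$ is weakly contractible.

**Proof.**

**Step 1: $\pi_0$ and $\pi_1$.** $L$ is contractible, so $L/G$ is path connected. Let $b\in L$ with $-1\in G_b$, as in Lemma 10. Then $Gb=SO(3)b$ is path connected. Take $[b]$ as base point. Paths in $L/G$ lift to $L$ (Bredon, *Introduction to Compact Transformation Groups*, II.6.2). So a loop at $[b]$ lifts, after translation by an element of $G$, to a path from $b$ to some $gb$. Close it by a path in $Gb$ from $gb$ to $b$. The added path projects to a constant path, so the projected loop keeps its homotopy class. Thus $\pi_1(L)\to\pi_1(L/G)$ is onto and $\pi_1(L/G)=1$.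

**Step 2: $\tilde H^*(L/G;\mathbb F_2)=0$.** By Lemmas 11 and 15, $H^*(L/G;\mathbb F_2)\cong H^*((L\times Y)/G;\mathbb F_2)$. We compute the right side by cutting $Y$ in two. Let $Y_0,Y_1\subset Y$ be the complements of the ends $M_2$ and $\mathbb{RP}^2$. They are open and invariant, cover $Y$, and deformation retract $\bar G$-equivariantly onto $\mathbb{RP}^2$ and $M_2$ respectively; moreover $Y_0\cap Y_1=M_1\times(0,1)$. By Lemma 11(b) the open sets $(L\times Y_0)/G$ and $(L\times Y_1)/G$, which cover $(L\times Y)/G$, are homotopy equivalent to $L/O(2)'$ and $L/O'$, and their intersection is $L/D_4'\times(0,1)$. None of the groups $O(2)',O',D_4'$ is transitive on $S^2$, as the first preserves an axis and the others are finite, and all contain $-1$. So the three spaces are contractible by Lemma 10, and Mayer–Vietoris gives $\tilde H^*((L\times Y)/G;\mathbb F_2)=0$.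

**Step 3: from cohomology to homotopy.** $L/G$ is open in the ANR $P$ (Proposition 9), hence an ANR, so the groups above and in Lemma 12 are singular cohomology groups. Over a field, cohomology is dual to homology. Therefore $\tilde H_*(L/G;k)=0$ for $k=\mathbb Q$ and for all $k=\mathbb F_p$. By universal coefficients with $\mathbb F_p$, both $\tilde H_n(L/G;\mathbb Z)\otimes\mathbb F_p$ and $\mathrm{Tor}(\tilde H_n(L/G;\mathbb Z),\mathbb F_p)$ vanish, so multiplication by each prime $p$ is bijective on $\tilde H_*(L/G;\mathbb Z)$. So this group is torsion-free, and its rationalization is $0$; hence it is $0$. As $L/G$ is simply connected, Hurewicz's theorem shows that all its homotopy groups vanish. $\square$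

## 10. Disjoint cubes in $P$

**Lemma 17.** Every map $g:I^n\to P$ can be approximated arbitrarily closely by maps into $P\setminus\{o\}$.

**Proof.** Given $\varepsilon$, take $U$ as in Section 6. Triangulate $I^n$ so finely that every closed simplex meeting the compact set $g^{-1}(o)$ is mapped into $U$. Let $N$ be the subcomplex of the closed simplices meeting $g^{-1}(o)$ and their faces, $M$ the subcomplex of the closed simplices not meeting $g^{-1}(o)$, and $N_0=N\cap M$. Then $N\cup M=I^n$, $g(M)\subset P\setminus\{o\}$ and $g(N_0)\subset U\setminus\{o\}$. Since $U\setminus\{o\}=L/G$ is nonempty and weakly contractible, $g|_{N_0}$ extends to a map $N\to U\setminus\{o\}$, skeleton by skeleton. Together with $g|_M$ it forms a map $g':I^n\to P\setminus\{o\}$. It equals $g$ on $M$, and on $N$ both take values in $U$; so $d(g,g')\le\operatorname{diam}U\le2\varepsilon$. $\square$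

**Proof of the Main Proposition.** $P$ is a compact AR by Proposition 9. Let $f,g:I^n\to P$ and $\varepsilon>0$. By Lemma 17 replace $g$ by a close $g'$ with values in $P\setminus\{o\}$. Put
$$f''=E_s\circ f,\qquad g''=\beta_\delta\circ g'$$
with $s<1$ close to $1$ and $\delta>0$ small. The maps of $P$ induced by $E_s$ and $\beta_\delta$ are uniformly close to the identity by Lemmas 6 and 7, so $f''$ and $g''$ are $\varepsilon$-close to $f$ and $g$. All points of $f''(I^n)$ are classes of analytic support functions, and by Lemma 8 no point of $g''(I^n)$ is. As $G$ preserves analyticity, the images are disjoint. Toruńczyk's theorem gives $P\cong Q$. $\square$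

## 11. From $P\cong Q$ to Theorems A and B

**Proof of Theorem A.** By (1) and the Main Proposition, $\mathcal M\cong(P\setminus\{\sigma\})\times(0,\infty)\cong(Q\setminus\{pt\})\times(0,\infty)$. By Lemma 2 this is homeomorphic to $Q\times[0,1)\cong Q\setminus\{pt\}$, which is topologically homogeneous. $\blacksquare$

**Proof of Theorem B(1).** Since $\Phi(\lambda C)=\lambda\Phi(C)$, scaling of metrics corresponds in (1) to scaling the factor $(0,\infty)$. As $F$ is continuous, positive and $1$-homogeneous, $\{F=1\}$ is the graph of the continuous function $p\mapsto1/F(p,1)$ on $P\setminus\{\sigma\}$. So it is homeomorphic to $P\setminus\{\sigma\}\cong Q\setminus\{pt\}\cong Q\times[0,1)$. $\blacksquare$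

**Proof of Theorem B(2).** Let
$$\Psi:P\to\{\text{isometry classes of compact metric spaces}\},\qquad\Psi([C])=\Phi(C)/\operatorname{diam}\Phi(C).$$

*Continuity.* Let $C_i\to C$ in $\mathcal V$. Along the terms with $\dim C_i\ge2$ use Lemma 4 and continuity of the diameter. All segments in $\mathcal V$ are congruent, and a limit of segments in $\mathcal V$ is a segment in $\mathcal V$; so the remaining terms cause no trouble.

*Injectivity.* Let $[C],[D]\ne\sigma$ and $\Psi([C])=\Psi([D])$. By Proposition 1, $D$ is congruent to a rescaling of $C$; then $m(C)=m(D)=1$ and the Steiner points at $0$ force $[C]=[D]$. And $\Psi(\sigma)$ is the unit interval, which is not a sphere.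

*Conclusion.* $P$ is compact, so $\Psi$ is an embedding with closed image. By (1) the image consists of all diameter-$1$ elements of $\mathcal M$ and the unit interval. The interval is a limit of the former, since $\sigma$ is not isolated in the connected space $P$, which has more than one point. So the closure is $\Psi(P)\cong P\cong Q$. $\blacksquare$

**Proof of Theorem B(3).** A *$Q$-manifold* is a separable metrizable space locally homeomorphic to open subsets of $Q$; for instance $Q\times[0,1)$, which is open in $Q\times[0,1]\cong Q$. So $\mathcal M$ is a contractible $Q$-manifold, and any two maps of a compactum into it are homotopic. By the Anderson–Chapman theorem (Pacific J. Math. 38 (1971)), if $f,f':A\to\mathcal M$ are homotopic embeddings of a compactum onto $Z$-sets of a $Q$-manifold $\mathcal M$, then $f'=\psi f$ for some homeomorphism $\psi$ of $\mathcal M$. Given a homeomorphism $A\to A'$ between compact $Z$-sets of $\mathcal M$, let $f$ be the inclusion of $A$ and $f'$ the composite $A\to A'\subset\mathcal M$. Then $\psi$ extends the given homeomorphism. Finite subsets of $\mathcal M\cong Q\times[0,1)$ are $Z$-sets, as checked in Section 2,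 which gives the statement about finite bijections. $\blacksquare$
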